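# Return counts in integer matrix groups, and why no algorithm recognizes the P-recursive ones

## Return counts on $\{\pm1\}$, $\mathbb Z$, $\mathbb Z^2$, $F_2$, and the guess that all are P-recursive

Take finitely many invertible integer matrices with integer weights, and count, with weights, the ways to multiply $n$ of them and get the identity. Does the resulting sequence satisfy a linear recurrence with polynomial coefficients? The answer one first guesses is "yes, always", because that is what happens in every case one can do by hand. Let us fix the words and do some cases.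

**Definition (P-recursive).** An integer sequence $\{a_n\}_{n\ge0}$ is P-recursive if there are $r\ge0$ and polynomials $q_0,\dots,q_r\in\mathbb Z[x]$, not all zero, with
$$q_0(n)a_n+q_1(n)a_{n-1}+\cdots+q_r(n)a_{n-r}=0\qquad\text{for all } n\ge r. \tag{1}$$

For example, $n!$ is P-recursive, since $a_n-n\,a_{n-1}=0$. The sequence $(1,0,0,\dots)$ is P-recursive with $r=0$ and $q_0(x)=x$, since $n\,a_n=0$ for all $n\ge 0$.

**Definition (group ring, return counts).** For a group $G$, the elements of $\mathbb Z[G]$ are formal finite sums $u=\sum_i c_ig_i$ with $c_i\in\mathbb Z$, $g_i\in G$, multiplied by means of the group law. We write $[g]\,u$ for the coefficient of $g$ in $u$, and study $a_n=[1]\,u^n$.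

When $G$ is a matrix group, the sum $\sum c_ig_i$ is formal, not a sum of matrices. If $u=\sum_{g\in S}g$ for a finite set $S\subset G$, then $[1]\,u^n$ is the number of sequences in $S^n$ whose product is $1$.

Now the tests.

For $G=\{\pm1\}=\mathrm{GL}(1,\mathbb Z)$, write $g$ for the nontrivial element and $u=p\cdot1+q\cdot g$. Then $a_n=\frac12\bigl((p+q)^n+(p-q)^n\bigr)$, so $a_n=2p\,a_{n-1}-(p^2-q^2)a_{n-2}$.

For $G=\mathbb Z=\langle x\rangle$ and $u=x+x^{-1}$, we have $a_{2m}=\binom{2m}m$ and $a_n=0$ for odd $n$. From $\binom{2m}{m}=\frac{2(2m-1)}{m}\binom{2m-2}{m-1}$ we get $n\,a_n=4(n-1)a_{n-2}$.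

For $G=\mathbb Z^2=\langle x,y\rangle$ and $u=x+x^{-1}+y+y^{-1}$, the two coordinates rotated by $45^\circ$ perform independent $\pm1$ walks, so $a_{2m}=\binom{2m}m^2$ and $n^2a_n=16(n-1)^2a_{n-2}$.

For $G=F_2=\langle x,y\rangle$ free and $u=x+x^{-1}+y+y^{-1}$, we count closed walks on the $4$-regular tree. Let $h(z)$ count walks from a vertex to a given neighbor, stopped at the first arrival. The first step either goes there, or goes to one of the three other neighbors, after which one must come back and try again: $h=z+3zh^2$, so $h=\frac{1-\sqrt{1-12z^2}}{6z}$. A nonempty closed walk makes one of four first steps, returns for the first time, and continues, so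
$$\sum_n a_nz^n=\frac1{1-4zh}=\frac{3}{1+2\sqrt{1-12z^2}} .$$
This is algebraic, and coefficients of algebraic series are P-recursive (Stanley, European J. Combin. 1, 1980).

So far the guess survives, and in fact $\{[1]u^n\}$ is P-recursive for every $u\in\mathbb Z[\mathbb Z^m]$ and every $u\in\mathbb Z[F_m]$. But the guess is false in general: it is known that there are $d$, a finitely generated subgroup $G\subseteq\mathrm{GL}(d,\mathbb Z)$ and $u\in\mathbb Z[G]$ for which $\{[1]u^n\}$ is not P-recursive. We shall produce one with $d=3$. So there is something to decide, and the conjecture in Garrabrant and Pak, "Words in Linear Groups, Random Walks, Automata and P-Recursiveness", arXiv:1502.06565 (2015), says that it cannot be decided: "the problem whether $\{[1]\,u^n\}$ is P-recursive is undecidable."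

That source does not specify the class of instances. We use the following formalization, which is an interpretation and not the authors' own wording. An instance is a positive integer $d$ and an element $u=\sum_{i=1}^sc_ig_i\in\mathbb Z[\mathrm{GL}(d,\mathbb Z)]$, given by explicit integers $c_i$ and explicit integer matrices $g_i$ of determinant $\pm1$. The question is whether $\{[1]u^n\}$ is P-recursive. The conjecture asserts that no algorithm answers correctly on all instances. In this form it is true. For fixed $d$, let $\mathrm{PREC}_d$ be the problem restricted to $u\in\mathbb Z[\mathrm{GL}(d,\mathbb Z)]$.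

**Theorem 1.** There are a finitely presented group $Q=\langle X\mid R\rangle$ with unsolvable word problem and an algorithm taking a word $w$ over $X^{\pm1}$ to an element $u_w\in\mathbb Z[\mathrm{SL}(7,\mathbb Z)]$, all of whose coefficients are $1$, such that for $a_n=[1]u_w^n$:

* if $w\ne1$ in $Q$, then $a_0=1$ and $a_n=0$ for all $n\ge1$ (so $\{a_n\}$ is P-recursive);
* if $w=1$ in $Q$, then $\{a_n\}$ is not P-recursive.

Consequently no algorithm decides $\mathrm{PREC}_7$, and hence none decides the problem with $d$ part of the input. This proves the conjecture in the stated formalization.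

**Theorem 2.**

1. For every fixed $d\ge7$, $\mathrm{PREC}_d$ is undecidable, and the set of $u$ with P-recursive sequence is not even computably enumerable. This holds for elements $u=U_0+gU_1$ with $U_0,U_1$ fixed, all coefficients of $u$ equal to $1$, support of fixed size, and only the matrix $g$ varying. It also holds inside a fixed subgroup isomorphic to $F_2\times F_2\times(\mathbb Z^2\rtimes\mathbb Z)$.
2. The same holds for every property $\mathcal P$ of integer sequences that is satisfied by $(1,0,0,\dots)$ and implies P-recursiveness (for example "$a_n=0$ for all $n\ge1$", "rational generating function", "algebraic generating function").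
3. For $d\le2$ the sequence is always P-recursive, and its generating function is algebraic. For every $d\ge3$ there is $u$ with non-P-recursive sequence.

Decidability for $3\le d\le6$ is not settled here.

## Splitting the return count as $b_n\cdot c_n$

The source of undecidability is the following theorem, which we quote.

**Theorem (Novikov–Boone).** There is a finitely presented group $Q=\langle X\mid R\rangle$ with unsolvable word problem: no algorithm decides, given a word $w$ over $X^{\pm1}$, whether $w=1$ in $Q$.

We cannot place $Q$ itself inside $\mathrm{GL}(d,\mathbb Z)$: there, one checks whether a word is trivial by multiplying matrices. What may be hard is a question with an existential quantifier: given a finite set $S$ of matrices, is *some* nonempty product of elements of $S$ equal to $1$? In terms of $b_n$, the number of sequences in $S^n$ with product $1$, this asks whether $b_n>0$ for some $n\ge1$. So we aim for a set $S_w$, computable from $w$, with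
$$w=1 \text{ in } Q\iff b_n>0\text{ for some } n\ge1 . \tag{2}$$
If $w\ne1$, the sequence is $(1,0,0,\dots)$, which is P-recursive. If $w=1$, the sequence $b_n$ is nonzero, but we have little hope of knowing whether it is P-recursive.

To force the matter, we add a second block. If $S\subset G_1$ and $T\subset G_2$ are finite, then
$$[1]\Bigl(\sum_{\sigma\in S,\ \tau\in T}(\sigma,\tau)\Bigr)^n=b_nc_n,\qquad c_n=\#\{\text{sequences in }T^n\text{ with product }1\}, \tag{3}$$
since the two coordinates of a sequence can be chosen independently. Choosing $T$ so that $c_n$ is not P-recursive looks promising. It is not enough by itself: a product of a P-recursive and a non-P-recursive sequence can be P-recursive and nonzero. Take $b_n=1$ for even $n$, $b_n=0$ for odd $n$, and $c_n=1$ for even $n$, $c_n=2^{2^n}$ for odd $n$. Then $b_nc_n=b_n$ is P-recursive. But $c_n$ is not: shifting the index in (1) we may assume $q_0\ne0$, and then $|q_0(n)|\ge1$ for large $n$, so $|a_n|\le Cn^K\max_{1\le j\le r}|a_{n-j}|$ and $|a_n|\le C_1^{n+1}(n!)^K$ for suitable constants, which $2^{2^n}$ violates.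

So we need a reason for $c_n$ to be non-P-recursive that survives multiplication by an almost unknown $b_n$. What we do know about $b_n$ is that concatenating two sequences with product $1$ gives another one, so $b_{m+n}\ge b_mb_n$. This controls the exponential growth rate of $b_n$ from above *for every* $n$, and from below only along a subsequence. The reason we look for should therefore combine an exponential growth rate with a uniform upper bound. The next section gives one: return counts that fall below their exponential rate by more than every power of $n$.

## Superpolynomial decay at the radius of convergence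

Compare with the first examples: for $\mathbb Z$ and $\mathbb Z^2$, the numbers $a_{2m}$ divided by $2^{2m}$ and $4^{2m}$ are of order $m^{-1/2}$ and $m^{-1}$. The claim will be that an integer P-recursive sequence of at most exponential growth cannot fall below its exponential rate faster than every power of $n$. We need some notions about differential equations.

**Definition (D-finite).** Write $\partial=d/dz$ and $\vartheta=z\partial$. A series $f\in\mathbb Q[[z]]$ is D-finite if $Lf=0$ for some nonzero $L\in\mathbb Q(z)[\partial]$.

For example, $f=\sum_m\binom{2m}mz^{2m}=(1-4z^2)^{-1/2}$ satisfies $(1-4z^2)f'-4zf=0$.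

**Definition (singular points, exponents).** Let $L=\partial^m+p_1\partial^{m-1}+\dots+p_m$ with $p_i\in\mathbb Q(z)$, and $\zeta\in\mathbb C$. The point $\zeta$ is ordinary if all $p_i$ are holomorphic at $\zeta$. It is regular singular if it is not ordinary but every $(z-\zeta)^ip_i$ is holomorphic at $\zeta$. In either case the exponents at $\zeta$ are the numbers $\alpha$ for which the lowest-order term of $L(z-\zeta)^\alpha$, which is a multiple of $(z-\zeta)^{\alpha-m}$ depending polynomially on $\alpha$, vanishes. For the point $\infty$ one substitutes $z=1/t$ and looks at $t=0$.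

For $L=\partial-\frac{4z}{1-4z^2}$, the point $\zeta=\frac12$ is regular singular with exponent $-\frac12$, as the solution $(1-4z^2)^{-1/2}$ shows.

The Fuchs–Frobenius theorem says: if $\zeta$ is ordinary or regular singular, and no other singularity lies in $|z-\zeta|<\varepsilon$, then on a simply connected piece of $0<|z-\zeta|<\varepsilon$ there is a basis of solutions, each a finite sum of terms $(z-\zeta)^\alpha(\log(z-\zeta))^jh(z)$ with $\alpha$ an exponent and $h$ holomorphic on all of $|z-\zeta|<\varepsilon$.

**Theorem G** (D. and G. Chudnovsky, Lecture Notes in Math. 1135, 1985, together with Honda and Katz; see André, *G-functions and Geometry*, 1989, and Dwork–Gerotto–Sullivan, *An Introduction to G-Functions*, 1994). Let $0\ne f=\sum a_nz^n\in\mathbb Q[[z]]$ be D-finite, with $|a_n|$ and the common denominator of $a_0,\dots,a_n$ bounded by $C^{n+1}$ for some $C$ (that is, $f$ is a G-function with rational coefficients). If $L\in\mathbb Q(z)[\partial]$ is a nonzero operator of minimal order with $Lf=0$, then every point of $\mathbb P^1(\mathbb C)$ is an ordinary or regular singular point of $L$, and all exponents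 of $L$ are rational.

We use this theorem as a black box. For integer sequences the denominators are $1$.

**Step 1: P-recursive implies D-finite.** This step moves us from recurrences to differential equations. Let $f=\sum a_nz^n$ and suppose (1) holds. Since $\vartheta z^n=nz^n$, the series $q_j(\vartheta)(z^jf)$ equals $\sum_{n\ge j}q_j(n)a_{n-j}z^n$. By (1) the coefficient of $z^n$ in $\sum_jq_j(\vartheta)(z^jf)$ is $0$ for $n\ge r$, so this sum is a polynomial of degree $<r$, and $\partial^r$ kills it. Because $\vartheta z^j=z^j(\vartheta+j)$, we have $q_j(\vartheta)z^j=z^jq_j(\vartheta+j)$, so the operator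
$$\partial^r\sum_jz^jq_j(\vartheta+j)$$
annihilates $f$. It is nonzero. Indeed the sum sends $z^m$ to $\sum_jq_j(m+j)z^{m+j}$, and if this vanished for all $m\ge0$ all $q_j$ would be zero; and $\mathbb Q(z)[\partial]$ has no zero divisors, because leading coefficients multiply.

**Lemma A.** Let $\{a_n\}$ be an integer sequence with $|a_n|\le C^{n+1}$ for some $C$ and infinitely many $a_n\ne0$. Let $R\in(0,1]$ be the radius of convergence of $f=\sum a_nz^n$. If
$$\sup_{n\ge1}|a_n|R^nn^D<\infty\quad\text{for every }D, \tag{4}$$
then $\{a_n\}$ is not P-recursive.

Note that $R>0$ by the exponential bound, and $R\le1$ because infinitely many $a_n$ are nonzero integers.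

The idea is this: superpolynomial decay makes $f$ smooth up to the circle $|z|=R$, a Frobenius expansion that is smooth at its center must be a power series, and then $f$ would have no singularity on its circle of convergence.

Suppose, for a contradiction, that $\{a_n\}$ is P-recursive. By Step 1, $f$ is D-finite. Theorem G applies; let $L$ be the minimal operator.

**Step 2: $f$ is smooth up to the circle.** For each $k$, (4) with $D=k+2$ bounds the terms of the series for $f^{(k)}$ on $|z|\le R$ by
$$n^k|a_n|R^{n-k}\le \text{const}\cdot n^{-2}.$$
So this series converges absolutely and uniformly on $|z|\le R$, and every derivative $f^{(k)}$ extends continuously to the closed disk.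

**Step 3: the local form at a boundary point.** We now write $f$ near a boundary point in the only way $L$ permits. Fix $\zeta$ with $|\zeta|=R$ and put $s=1-z/\zeta$, so $|z-\zeta|=R|s|$, and $\operatorname{Re}s>0$ when $|z|<R$. Choose $\varepsilon>0$ such that $0<|z-\zeta|<\varepsilon$ contains no singularity of $L$, and let $V=\{|z|<R\}\cap\{|z-\zeta|<\varepsilon\}$. This set is convex, so simply connected. On $V$ the function $f$ solves $L$, and $\zeta$ is ordinary or regular singular with rational exponents. By Fuchs–Frobenius,
$$f=\sum_i\sum_{j=0}^Js^{\alpha_i}(\log s)^jh_{ij}(s)\quad\text{on }V, \tag{5}$$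
with finitely many $\alpha_i\in\mathbb Q$, with $h_{ij}(s)=\sum_{l\ge0}h_{ij,l}s^l$ holomorphic on $|s|<\varepsilon/R$, and with principal branches. We may take the $\alpha_i$ pairwise distinct mod $\mathbb Z$: among exponents differing by integers keep the smallest, and absorb the extra integer powers of $s$ into the $h_{ij}$.

**Step 4: comparing with the Taylor expansion.** This step shows that logarithms and non-integral powers are absent. Let $s\to0^+$ along real values, and put $F(s)=f(\zeta(1-s))$. By Step 2 all derivatives of $F$ extend continuously to $s=0$, so Taylor's theorem gives numbers $b_k$ with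
$$F(s)=\sum_{0\le k<K}b_ks^k+O(s^K)\quad\text{for every }K .$$
Truncating the power series in (5) gives
$$F(s)=\sum_{i,j}\ \sum_{l:\ \alpha_i+l<K}h_{ij,l}\,s^{\alpha_i+l}(\log s)^j+O\bigl(s^K(1+|\log s|)^J\bigr).$$
Subtract. A finite linear combination of functions $s^\alpha(\log s)^j$ with real $\alpha<K$ and distinct pairs $(\alpha,j)$ is then $O(s^K(1+|\log s|)^J)$. If some coefficient were nonzero, consider the terms with nonzero coefficient: the one with the smallest $\alpha$ and, for that $\alpha$, the largest $j$, dominates all others as $s\to0^+$. It is not $O(s^K(1+|\log s|)^J)$, because $s^{\alpha-K}$ tends to infinity faster than any power of $|\log s|$. So every coefficient of the difference is $0$. Since the $\alpha_i$ are distinct mod $\mathbb Z$, each pair $(\alpha,j)$ comes from exactly one $h_{ij,l}$. The pairs appearing in the Taylor side all have the form $(k,0)$ with $k\in\mathbb Z_{\ge0}$. Letting $K\to\infty$, we find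
$$h_{ij,l}=0\quad\text{unless } j=0\text{ and }\alpha_i+l\in\mathbb Z_{\ge0}.$$

**Step 5: the contradiction.** By Step 4, (5) collapses to $f=h(s)$ on $V$ with $h$ holomorphic on $|s|<\varepsilon/R$. So $f$ continues analytically to a neighborhood of $\zeta$. As $\zeta$ was arbitrary, $f$ has no singular point on its circle of convergence, which is impossible for a power series of finite radius of convergence. This proves Lemma A. $\square$

The integrality of $a_n$ is really used: the lemma fails for rational coefficients with no bound on denominators. Let $y=\exp\bigl(1-(1-z)^{-1/2}\bigr)$. With $s=1-z$ we have $2s^{3/2}\,dy/ds=y$; applying this twice gives $4s^3y_{ss}+6s^2y_s=y$, that is,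
$$4(1-z)^3y''-6(1-z)^2y'-y=0,\qquad y(0)=1,\ y'(0)=-\tfrac12 .$$
So $y\in\mathbb Q[[z]]$, and comparing coefficients shows that they satisfy a recurrence (1). For $|z|<1$ we have $|\arg s|<\pi/2$, so $\operatorname{Re}s^{-1/2}\ge|s|^{-1/2}\cos(\pi/4)$. Each derivative of $y$ is $y$ times a polynomial in $s^{-1/2}$, hence is bounded on $|z|<1$ and tends to $0$ at $z=1$. Cauchy's estimate for $y^{(k)}$ then gives $a_n=O(n^{-k})$ for every $k$. The radius of convergence is $1$: there is no singularity in $|z|<1$, and if $y$ were analytic at $1$ all its derivatives there would be $0$ and $y$ would vanish identically. In particular infinitely many coefficients are nonzero. So (4) holds with $R=1$ and yet the sequence is P-recursive. The point $z=1$ is not regular singular here, since $s^2\cdot\frac1{4s^3}$ has a pole.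

## A walk on $\mathbb Z^2\rtimes\mathbb Z\subset\mathrm{SL}(3,\mathbb Z)$ that returns too rarely

We want $c_n$ with $c_n^{1/n}\to|T|$ but $c_n|T|^{-n}$ smaller than every power of $n$. Let
$$A=\begin{pmatrix}3&2\\1&1\end{pmatrix}\in\mathrm{SL}(2,\mathbb Z),\qquad e=\begin{pmatrix}1\\0\end{pmatrix},\qquad \mu=2+\sqrt3 .$$
The trace is $4$ and the determinant $1$, so the eigenvalues are $2\pm\sqrt3$, and $A$ has infinite order. Let
$$T=\Bigl\{\begin{pmatrix}A^\epsilon&xe\\0&1\end{pmatrix}:\epsilon,x\in\{-1,0,1\}\Bigr\}\subset\mathrm{SL}(3,\mathbb Z),\qquad|T|=9,$$
and let $c_n$ be the number of sequences in $T^n$ with product $I$. Given $(\epsilon_i,x_i)_{i\le n}$, put $k_0=0$ and $k_i=\epsilon_1+\dots+\epsilon_i$. Multiplying block matrices, the product has linear part $A^{k_n}$ and translation part $\sum_ix_iA^{k_{i-1}}e$. So the product is $I$ iff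
$$k_n=0\quad\text{and}\quad\sum_{i=1}^nx_iA^{k_{i-1}}e=0 . \tag{6}$$

One should picture a walker on $\mathbb Z$ with position $k_{i-1}$ who at step $i$ deposits $x_i$ at the current site and then moves by $\epsilon_i$. The second condition in (6) depends only on the total deposits $S_j$ at the sites $j$: it reads $\sum_jS_jA^je=0$. By hand, $c_1=1$. For $n=2$: if $(\epsilon_1,\epsilon_2)=(0,0)$ we need $x_1+x_2=0$, three choices; if it is $(1,-1)$ or $(-1,1)$, we need $x_1e+x_2A^{\pm1}e=0$, and since $Ae=(3,1)^T$ and $A^{-1}e=(1,-1)^T$ are not multiples of $e$, only $x_1=x_2=0$ works. So $c_2=3+1+1=5$.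

The expected size is easy to see. To stay within $h$ sites for time $n$ costs a factor about $e^{-cn/h^2}$, and to cancel the deposits at $h$ sites costs about $e^{-c'h}$. Both costs are near $e^{-n^{1/3}}$ when $h$ is about $n^{1/3}$. The lemma makes the two halves of this precise as far as we need.

**Lemma B.** (i) $c_n\ge1$ for all $n$ and $c_n^{1/n}\to9$. (ii) For every $D$, $\sup_{n\ge1}9^{-n}c_nn^D<\infty$.

**Step 1: counting confined paths, for (i).** Since $I\in T$, appending $I$ shows $1\le c_n\le c_{n+1}$; also $c_n\le9^n$. Fix $h\ge1$ and let $n$ be even. Let $w_n$ be the number of $(\epsilon_i)\in\{-1,0,1\}^n$ with all $k_i\in[0,h]$ and $k_n=0$. With $P$ the adjacency matrix of the path on the vertices $\{0,\dots,h\}$ and $e_0$ the basis vector at vertex $0$,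
$$w_n=\langle e_0,(I+P)^ne_0\rangle .$$
Put $\theta=\frac{\pi}{h+2}$. The vector with entries $\sin((j+1)\theta)$, $0\le j\le h$, is an eigenvector of $P$ with eigenvalue $2\cos\theta$: in the interior this is $\sin(j\theta)+\sin((j+2)\theta)=2\cos\theta\sin((j+1)\theta)$, and the missing neighbors at the ends correspond to $\sin0=0$ and $\sin((h+2)\theta)=0$. Let $v$ be this vector normalized, so $v_0\ne0$. Expand $w_n$ in an orthonormal eigenbasis containing $v$. Since $n$ is even, all eigenvalues of $(I+P)^n$ are nonnegative, and keeping only $v$ gives
$$w_n\ge v_0^2\lambda_h^n,\qquad\lambda_h=1+2\cos\tfrac{\pi}{h+2}.$$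

**Step 2: cancelling deposits by pairing, for (i).** For a vector $S\in\{-n,\dots,n\}^{h+1}$ let $N(S)$ be the number of pairs $(\epsilon,x)$ with $\epsilon$ counted by $w_n$, $x\in\{-1,0,1\}^n$, and $\sum_{i:k_{i-1}=j}x_i=S_j$ for $0\le j\le h$. Replacing $x$ by $-x$ gives $N(S)=N(-S)$. Take a pair with deposits $S$ followed by a pair with deposits $-S$. The first path ends at $0$, so the second visits the same sites with the same meaning, and the total deposit at each site is $0$. The resulting sequence of length $2n$ satisfies (6), and it determines both pairs. Every $(\epsilon,x)$ has exactly one vector $S$, so $\sum_SN(S)=3^nw_n$, and Cauchy–Schwarz gives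
$$c_{2n}\ge\sum_SN(S)N(-S)=\sum_SN(S)^2\ge\frac{(3^nw_n)^2}{(2n+1)^{h+1}}\ge\frac{v_0^4\,(3\lambda_h)^{2n}}{(2n+1)^{h+1}} .$$
This holds for all even $n$, so along multiples of $4$ the lower limit of $c_N^{1/N}$ is at least $3\lambda_h$. For general $N$ choose $4m\le N<4m+4$; then $c_N^{1/N}\ge(c_{4m}^{1/4m})^{4m/N}$ and $4m/N\to1$. So $\liminf c_N^{1/N}\ge3\lambda_h$ for every $h$. Since $\lambda_h\to3$ and $c_N\le9^N$, we get $c_N^{1/N}\to9$. This proves (i).

**Step 3: the walker is unlikely to stay in a short interval, for (ii).** Now let the $(\epsilon_i,x_i)$ be independent and uniform on $\{-1,0,1\}^2$, so that $9^{-n}c_n$ is the probability of (6). Let $h\ge1$ and $m=3h^2$. Since $E\epsilon_i^2=E\epsilon_i^4=\frac23$ and odd moments vanish,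
$$Ek_m^2=\tfrac23m,\qquad Ek_m^4=3m(m-1)\tfrac49+\tfrac23m\le\tfrac43m^2 .$$
The Paley–Zygmund inequality $P(X\ge\frac12EX)\ge\frac14(EX)^2/E(X^2)$ with $X=k_m^2$ gives
$$P\bigl(k_m^2\ge\tfrac m3=h^2\bigr)\ge\frac14\cdot\frac{4m^2/9}{4m^2/3}=\frac1{12}.$$
The times $0,\dots,n-1$ contain $\lfloor(n-1)/m\rfloor$ consecutive blocks of $m$ steps with independent displacements. If the range over these times is less than $h$, every block displacement has absolute value less than $h$. Hence
$$P\bigl(\max_{i<n}k_i-\min_{i<n}k_i<h\bigr)\le(11/12)^{\lfloor(n-1)/(3h^2)\rfloor}.$$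

**Step 4: on a long interval, the first deposits are pinned down, for (ii).** Condition on a path $k$ with $\max_{i<n}k_i-\min_{i<n}k_i\ge h$. Its steps have size at most $1$, so during times $0,\dots,n-1$ it visits every integer of an interval $J$ with at least $h+1$ elements. For $j\in J$, let $i-1$ be the time of the first visit to $j$ and put $\xi_j=x_i$. Different $j$ give different $i$. Condition also on all the other $x_i$. Since the $x_i$ are independent of the path, the $\xi_j$ are still independent and uniform on $\{-1,0,1\}$. Now (6) forces $\sum_{j\in J}\xi_jA^je$ to equal a fixed vector.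

We claim that at most one choice of $(\xi_j)$ does this. If there were two, their difference would give $\sum_{j\in J}\delta_jA^je=0$ with $\delta_j\in\{-2,\dots,2\}$ not all $0$. Let $\ell\ne0$ be a row vector with $\ell A=\mu\ell$. Then $\ell e\ne0$: otherwise $\ell$ would be a multiple of $(0,1)$, but $(0,1)A=(1,1)$. Applying $\ell$ and dividing by $\ell e$ gives $\sum_{j\in J}\delta_j\mu^j=0$. If $j_0$ is the largest index with $\delta_{j_0}\ne0$, then
$$\mu^{j_0}\le|\delta_{j_0}\mu^{j_0}|=\Bigl|\sum_{j\in J,\ j<j_0}\delta_j\mu^j\Bigr|\le2\sum_{j=-\infty}^{j_0-1}\mu^j=\frac{2\mu^{j_0}}{\mu-1}<\mu^{j_0},$$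
because $\mu-1=1+\sqrt3>2$. This is a contradiction, and it is the reason for choosing an $A$ with $\mu>3$. So the conditional probability of (6) is at most $3^{-|J|}\le3^{-(h+1)}$.

**Step 5: choosing $h$, for (ii).** Adding Steps 3 and 4,
$$9^{-n}c_n\le(11/12)^{\lfloor(n-1)/(3h^2)\rfloor}+3^{-(h+1)} .$$
Take $h=\lceil n^{1/3}\rceil$. Then $h\le2n^{1/3}$, so $\lfloor(n-1)/(3h^2)\rfloor\ge\frac{n-1}{12n^{2/3}}-1\ge\frac{n^{1/3}}{12}-2$, and the whole bound is $O(e^{-cn^{1/3}})$ for some $c>0$. This beats every power of $n$. Lemma B is proved. $\square$

In particular Lemmas A and B, with $R=1/9$, show that $c_n$ is not P-recursive. This already refutes the first guess.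

## The word problem as a semigroup question in $F_2\times F_2$

We turn to (2). We work in a product of two free groups. The first coordinate does algebra, and the second records what was done so that it can be checked.

Let $Q=\langle X\mid R\rangle$ be as in the Novikov–Boone theorem. If $w=1$ in $Q$, a certificate is an expression of $w$ as a product of conjugates $v\,r^{\pm1}v^{-1}$ with $r\in R$. Such an expression is a spelling in two kinds of symbols, letters and relators. It can be read in two ways: reading each relator as $1$ gives $1$, since the $v$'s cancel; reading each relator as itself gives $w$. So let $\varphi$ be the reading "relators are $1$" and $\psi$ the reading "relators are themselves". We want a product of matrices to be trivial only when there is a spelling $\zeta_1\cdots\zeta_N$ with $\prod\varphi(\zeta_i)=1$ and $\prod\psi(\zeta_i)=w$. It is natural to record the spelling by elements $(\varphi(\zeta),\zeta)$, then use $w$ once, then erase the record in reverse order by elements $(\psi(\zeta)^{-1},\zeta^{-1})$.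

Done literally, this fails at once: when $\varphi(\zeta)=\psi(\zeta)$, the product $(\varphi(\zeta),\zeta)(\psi(\zeta)^{-1},\zeta^{-1})$ is trivial whatever $w$ is. We must prevent erasing before $w$ has been used. For this, introduce one more free generator $\kappa$, erase with $\kappa^{-1}\zeta^{-1}\kappa$ instead of $\zeta^{-1}$, and let the element carrying $w$ be $(w,\kappa)$, with $(1,\kappa^{-1})$ to close up.

There is a second point of failure: nothing stops a product from using $(w,\kappa)$ twice. Let $Q=\langle x\mid x^2\rangle$ and $w=x\ne1$ in $Q$, and let $\rho$ be the symbol for the relator $x^2$, so $\varphi(\rho)=1$, $\psi(\rho)=x^2$. With $K=(x,\kappa)$ and $K'=(1,\kappa^{-1})$,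
$$(1,\rho)\,K\,(x^{-2},\kappa^{-1}\rho^{-1}\kappa)\,K'\;K\,K'=\bigl(x\cdot x^{-2}\cdot x,\ \rho\kappa\kappa^{-1}\rho^{-1}\kappa\kappa^{-1}\kappa\kappa^{-1}\bigr)=(1,1),$$
although $w\ne1$. In general, using $K$ some $k$ times amounts to a trivial product of $k$ conjugates of $w$ in $Q$, and this may exist when $w\ne1$. Replacing $w$ by a commutator $[w,s]$ with a new letter $s$ does not cure this. With $[g,h]=ghg^{-1}h^{-1}$, if $w^2=1$ then $[w,s]^{-1}=sws^{-1}w^{-1}=w^{-1}[w,s]w$, so $[w,s]\cdot w^{-1}[w,s]w=1$ is a trivial product of two conjugates. A double commutator does cure it, as the next lemma shows.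

Let $Y=X\sqcup\{s,t\}$, let $F$ be the free group on $Y$, let $Q'=Q*\langle s\rangle*\langle t\rangle=F/\langle\langle R\rangle\rangle$ with $s,t$ of infinite order, and let $\pi:F\to Q'$ be the quotient map. For a word $w$ over $X^{\pm1}$ put
$$w'=[[w,s],t]\in F .$$

**Lemma C.** If $w=1$ in $Q$, then $\pi(w')=1$. If $w\ne1$ in $Q$, then no product of $k\ge1$ conjugates of $\pi(w')$ in $Q'$ is trivial.

The plan is to map $Q'$ to a group in which $\pi(w')$ becomes a *central* element of infinite order: then conjugates cannot cancel each other. Recall the amalgamated product: if groups $G_1,G_2$ contain isomorphic subgroups $B_1\cong B_2$, then in the quotient $G_1*_{B_1=B_2}G_2$ of $G_1*G_2$ by the identification $B_1=B_2$, both $G_1$ and $G_2$ embed. For instance, $\mathbb Z*_{2\mathbb Z=3\mathbb Z}\mathbb Z=\langle a,b\mid a^2=b^3\rangle$ contains $\langle a\rangle$ and $\langle b\rangle$ as infinite cyclic groups.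

**Step 1: an infinite-order element.** The first claim of the lemma is clear. Let $w\ne1$ in $Q$. In $Q*\langle s\rangle$ put $w_1=[w,s]=w\cdot s\cdot w^{-1}\cdot s^{-1}$. For $i\ge1$ the power $w_1^i$ is an alternating product of $4i$ nontrivial elements of the two factors, hence nontrivial. So $w_1$ has infinite order.

**Step 2: gluing a Heisenberg group.** Let $H$ be the group of integer upper unitriangular $3\times3$ matrices, with $p=I+E_{12}$, $\tau=I+E_{23}$, $z=I+E_{13}$. Here $[p,\tau]=z$, the element $z$ is central, and $p^iz^j=I+iE_{12}+jE_{13}$, so $\langle p,z\rangle\cong\mathbb Z^2$. In $(Q*\langle s\rangle)\times\langle z\rangle$, with $z$ of infinite order, also $\langle w_1,z\rangle\cong\mathbb Z^2$ by Step 1. So we can form the amalgam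
$$E=\bigl((Q*\langle s\rangle)\times\langle z\rangle\bigr)*_{\langle w_1,z\rangle=\langle p,z\rangle}H,\qquad w_1\leftrightarrow p,\quad z\leftrightarrow z .$$
Both factors embed in $E$, so $z$ has infinite order in $E$. Moreover $z$ is central in both factors, which generate $E$, so $z$ is central in $E$.

**Step 3: evaluating.** By the universal property of free products there is a homomorphism $Q'\to E$ that is the inclusion on $Q*\langle s\rangle$ and sends $t\mapsto\tau$. It maps $\pi(w')=[w_1,t]$ to $[p,\tau]=z$. A product of $k\ge1$ conjugates of $\pi(w')$ is mapped to $z^k\ne1$, so it is not trivial. $\square$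

**The set $S_w$.** Let
$$Z=\{\zeta_{y,\epsilon}:y\in Y,\ \epsilon=\pm1\}\sqcup\{\rho_{r,\epsilon}:r\in R,\ \epsilon=\pm1\}$$
be a set of new symbols, and let $E_0$ be the free group on $Z\sqcup\{\kappa\}$. Define $\varphi,\psi:Z\to F$ by
$$\varphi(\zeta_{y,\epsilon})=\psi(\zeta_{y,\epsilon})=y^\epsilon,\qquad\varphi(\rho_{r,\epsilon})=1,\qquad\psi(\rho_{r,\epsilon})=r^\epsilon ,$$
so that $\pi\varphi=\pi\psi$. Let $S_w\subset F\times E_0$ consist of the $2|Z|+2$ elements
$$P_\zeta=(\varphi(\zeta),\zeta),\quad C_\zeta=(\psi(\zeta)^{-1},\kappa^{-1}\zeta^{-1}\kappa)\quad(\zeta\in Z),\qquad K_w=(w',\kappa),\quad K'=(1,\kappa^{-1}).$$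
They are distinct because their second coordinates are. Only $K_w$ depends on $w$.

**Proposition D.** Some nonempty sequence of elements of $S_w$ has product $1$ if and only if $w=1$ in $Q$.

**Step 1: a certificate gives a trivial product.** Suppose $w=1$ in $Q$. By Lemma C, $w'\in\langle\langle R\rangle\rangle$, so $w'=\prod_{l=1}^mv_lr_l^{\epsilon_l}v_l^{-1}$ in $F$ with $r_l\in R$, $\epsilon_l=\pm1$, $m\ge0$. Spell this product, using symbols $\zeta_{y,\pm1}$ for the letters of $v_l$ and $v_l^{-1}$, and the symbol $\rho_{r_l,\epsilon_l}$ for each $r_l^{\epsilon_l}$. The result is a sequence $\zeta_1,\dots,\zeta_N\in Z$, $N\ge0$, with $\prod\varphi(\zeta_i)=\prod_lv_lv_l^{-1}=1$ and $\prod\psi(\zeta_i)=w'$. Consider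
$$P_{\zeta_1}\cdots P_{\zeta_N}\,K_w\,C_{\zeta_N}\cdots C_{\zeta_1}\,K' .$$
The $C$'s contribute $\psi(\zeta_N)^{-1}\cdots\psi(\zeta_1)^{-1}=(w')^{-1}$ to the first coordinate, which is therefore $1\cdot w'\cdot(w')^{-1}\cdot 1=1$. The second coordinate is $\zeta_1\cdots\zeta_N\,\kappa\,\kappa^{-1}\zeta_N^{-1}\cdots\zeta_1^{-1}\kappa\,\kappa^{-1}=1$. The sequence has length $2N+2\ge2$, so it is nonempty.

As an example take $Q=\langle x\mid r\rangle$ with $r=x^2$, and $w=x^2$. Then $[w,s]=r\cdot sr^{-1}s^{-1}$ and
$$w'=r\cdot sr^{-1}s^{-1}\cdot(ts)\,r\,(ts)^{-1}\cdot t\,r^{-1}t^{-1},$$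
a spelling with $N=1+3+5+3=12$ symbols and a trivial product of length $26$.

**Step 2: a trivial product must use $K_w$.** For the converse, take a nonempty sequence with product $1$, in which $K_w$ occurs $k$ times. In the second coordinate, the exponent sum of $\kappa$ is $0$ for $P_\zeta$ and $C_\zeta$, $+1$ for $K_w$ and $-1$ for $K'$. So $K'$ also occurs $k$ times. Suppose $k=0$. Then the second coordinate is a nonempty product of factors $\zeta$ and $\kappa^{-1}\zeta^{-1}\kappa$ with $\zeta\in Z$. Collect the powers of $\kappa$ between consecutive letters from $Z^{\pm1}$. Between two letters of exponent $+1$ there is no $\kappa$. Between two letters of exponent $-1$ we have $\kappa\kappa^{-1}=1$, so again no $\kappa$. Between letters of opposite exponent there is exactly one $\kappa$ or $\kappa^{-1}$. So no letter of $Z^{\pm1}$ can cancel: the word is freely reduced and contains a letter of $Z^{\pm1}$. It is not $1$, a contradiction. Hence $k\ge1$.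

**Step 3: a trivial product yields a trivial product of conjugates.** This step compares the two coordinates inside $Q'$. Let $\theta:E_0\to Q'$ be the homomorphism with $\theta(\zeta)=\pi\varphi(\zeta)$ and $\theta(\kappa)=1$. For every $\sigma=(\sigma_1,\sigma_2)\in S_w$ other than $K_w$,
$$\pi(\sigma_1)=\theta(\sigma_2). \tag{7}$$
For $P_\zeta$ and $K'$ this is immediate. For $C_\zeta$ the left side is $\pi\psi(\zeta)^{-1}$ and the right side is $\pi\varphi(\zeta)^{-1}$, and these agree. For $K_w$ we have $\pi(\sigma_1)=\pi(w')$ and $\theta(\sigma_2)=1$. Cut our sequence at the $k$ occurrences of $K_w$. By (7) each of the $k+1$ remaining stretches has the same image, call it $g_0,\dots,g_k$ in order, under $\pi$ of the first coordinate and $\theta$ of the second. So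
$$1=g_0\,\pi(w')\,g_1\,\pi(w')\cdots\pi(w')\,g_k,\qquad1=g_0g_1\cdots g_k .$$
With $G_i=g_0\cdots g_{i-1}$ the first product equals
$$\Bigl(\prod_{i=1}^kG_i\,\pi(w')\,G_i^{-1}\Bigr)g_0g_1\cdots g_k=\prod_{i=1}^kG_i\,\pi(w')\,G_i^{-1}.$$
So a product of $k\ge1$ conjugates of $\pi(w')$ is trivial, and Lemma C gives $w=1$ in $Q$. $\square$

**Step 4: passing to matrices.** By Sanov's theorem the matrices $\alpha=\begin{pmatrix}1&2\\0&1\end{pmatrix}$ and $\beta=\begin{pmatrix}1&0\\2&1\end{pmatrix}$ generate a free group of rank $2$. The elements $\alpha^i\beta\alpha^{-i}$, $1\le i\le m$, freely generate a free subgroup of rank $m$: in a nonempty reduced word in them, two consecutive letters $\beta^{\pm1}$ are separated by a nonzero power of $\alpha$ unless they come from the same generator, in which case they have the same sign, so no $\beta$ cancels. So $F\times E_0$ embeds computably in $\mathrm{SL}(2,\mathbb Z)\times\mathrm{SL}(2,\mathbb Z)\subset\mathrm{SL}(4,\mathbb Z)$. From now on we regard $S_w\subset\mathrm{SL}(4,\mathbb Z)$.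

(Proposition D reproves the undecidability of the identity problem for finitely generated subsemigroups of $\mathrm{SL}(4,\mathbb Z)$, due to Bell–Potapov 2010. That theorem is not used here.)

## Proof of Theorem 1: the element $u_w\in\mathbb Z[\mathrm{SL}(7,\mathbb Z)]$

Given $w$, compute
$$u_w=\sum_{\sigma\in S_w}\sum_{\tau\in T}\begin{pmatrix}\sigma&0\\0&\tau\end{pmatrix}\in\mathbb Z[\mathrm{SL}(7,\mathbb Z)] .$$
The matrices are distinct, so all coefficients are $1$. Let $b_n$ be the number of sequences in $S_w^n$ with product $1$. By (3), $a_n=[1]u_w^n=b_nc_n$.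

**Step 1: the case $w\ne1$.** By Proposition D, $b_n=0$ for $n\ge1$. So $a_0=1$ and $a_n=0$ for $n\ge1$. This is P-recursive, since $n\,a_n=0$ for all $n\ge0$.

**Step 2: the growth of $b_n$ when $w=1$.** By Proposition D, $b_N\ge1$ for some $N\ge1$. Put $B=\sup_{n\ge1}b_n^{1/n}$. Then $B\in[1,|S_w|]$. By definition
$$b_n\le B^n\quad\text{for all }n . \tag{8}$$
From $b_{m+n}\ge b_mb_n$ we get $b_{jn}\ge b_n^j$, so $b_{jn}^{1/(jn)}\ge b_n^{1/n}$ for all $j,n\ge1$. Letting $j\to\infty$, $\limsup_Nb_N^{1/N}\ge b_n^{1/n}$ for each $n$, and so $\limsup_nb_n^{1/n}=B$.

**Step 3: applying Lemma A when $w=1$.** Since $c_n^{1/n}\to9$ by Lemma B(i), $\limsup a_n^{1/n}=9B$. So infinitely many $a_n$ are nonzero, and $\sum a_nz^n$ has radius of convergence $R=1/(9B)$. Also $0\le a_n\le(9|S_w|)^n$. By (8), for every $D$ and $n\ge 1$,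
$$a_nR^nn^D=\frac{b_n}{B^n}\cdot\frac{c_n}{9^n}n^D\le\frac{c_n}{9^n}n^D ,$$
which is bounded in $n\ge1$ by Lemma B(ii). By Lemma A, $\{a_n\}$ is not P-recursive.

So an algorithm deciding $\mathrm{PREC}_7$, applied to $u_w$, would decide the word problem of $Q$, which is impossible. The same holds for an algorithm with $d$ part of the input. Theorem 1 is proved. $\blacksquare$

## Proof of Theorem 2: fixed support, other properties, and dimensions $d\le2$ and $d\ge3$

Recall that a set is computably enumerable if some algorithm lists its elements, and that a set is computable iff it and its complement are computably enumerable.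

**Part 1.** For $d>7$ add an identity block of size $d-7$ to every matrix; this does not change $[1]u^n$. The set $\{w:w=1\text{ in }Q\}$ is computably enumerable, since one can list all products of conjugates of relators and their inverses, and it is not computable. So $\{w:w\ne1\text{ in }Q\}$ is not computably enumerable. By Theorem 1 this set is the preimage, under the computable map $w\mapsto u_w$, of the set of $u$ with P-recursive sequence. The preimage of a computably enumerable set under a computable map is computably enumerable, so the set of such $u$ is not, and $\mathrm{PREC}_d$ is undecidable.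

For the shape of $u_w$, write $\oplus$ for block-diagonal sums, and note $K_w=(w',1)\cdot(1,\kappa)$. So $u_w=U_0+g_wU_1$ with
$$U_0=\sum_{\sigma\in S_w\setminus\{K_w\},\ \tau\in T}\sigma\oplus\tau,\qquad U_1=\sum_{\tau\in T}(1,\kappa)\oplus\tau,\qquad g_w=(w',1)\oplus I_3 .$$
Here $U_0$ and $U_1$ do not depend on $w$, and the support has fixed size $9(2|Z|+2)$. The support lies in the product of the two Sanov groups with the group of all $\begin{pmatrix}A^k&v\\0&1\end{pmatrix}$, $k\in\mathbb Z$, $v\in\mathbb Z^2$, which is isomorphic to $\mathbb Z^2\rtimes\mathbb Z$. For $d>7$ the identity block changes none of this.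

**Part 2.** Let $\mathcal P$ be satisfied by $(1,0,0,\dots)$ and imply P-recursiveness. If $w\ne1$, the sequence of $u_w$ is $(1,0,0,\dots)$ and has $\mathcal P$. If $w=1$, it is not P-recursive and so does not have $\mathcal P$. So on the elements $u_w$ property $\mathcal P$ holds exactly when $w\ne1$ in $Q$, and the argument of Part 1 applies word for word.

**Part 3, $d\ge3$.** Let $u=\sum_{\tau\in T}\tau\in\mathbb Z[\mathrm{SL}(3,\mathbb Z)]$, padded by an identity block. Then $[1]u^n=c_n$. By Lemma B, $c_n\ge1$, the radius of convergence is $1/9$, and $c_n9^{-n}n^D$ is bounded for every $D$; also $c_n\le9^n$. By Lemma A, $\{c_n\}$ is not P-recursive.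

**Part 3, $d\le2$.** Here we translate the count into formal languages. A language is context-free if a context-free grammar generates it, and the grammar is unambiguous if each word has only one derivation tree. The language is deterministic context-free if a deterministic automaton with one stack accepts it; such a language has an unambiguous grammar. For example, the words over $\{x,x^{-1}\}$ that equal $1$ in $\mathbb Z$ form a deterministic context-free language: the stack holds the current excess of one letter over the other.

Since $\pm1\mapsto\mathrm{diag}(\pm1,1)$ embeds $\mathrm{GL}(1,\mathbb Z)$ in $\mathrm{GL}(2,\mathbb Z)$, take $d=2$. The group $\mathrm{GL}(2,\mathbb Z)$ is finitely generated and virtually free, that is, it has a free subgroup of finite index. Let $u=\sum_{i=1}^sc_ig_i$, and let $\mathcal L$ be the language of words $i_1\cdots i_n$ over $\{1,\dots,s\}$ with $g_{i_1}\cdots g_{i_n}=1$. Expanding $u^n$ gives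
$$\sum_n\bigl([1]u^n\bigr)z^n=\sum_{i_1\cdots i_n\in\mathcal L}c_{i_1}\cdots c_{i_n}\,z^n , \tag{9}$$
so the left side is the image of the noncommutative generating series $\sum_{v\in\mathcal L}v$ under $i\mapsto c_iz$. The rest is a chain of citations:

1. The word problem of a finitely generated virtually free group, as a set of words in the generators and their inverses, is a deterministic context-free language (Muller–Schupp, J. Comput. System Sci. 26, 1983).
2. Writing each $g_i$ as a word in the generators defines a monoid homomorphism, and $\mathcal L$ is the preimage of the word problem under it. Deterministic context-free languages are closed under inverse homomorphisms (Ginsburg–Greibach, 1966). So $\mathcal L$ is deterministic context-free, hence generated by an unambiguous context-free grammar.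
3. By Chomsky–Schützenberger (1963; see also Stanley, *Enumerative Combinatorics 2*, §6.6), the noncommutative generating series of $\mathcal L$ is algebraic. Hence its image (9) is algebraic over $\mathbb Q(z)$.
4. Algebraic series are D-finite, and the coefficients of a D-finite series are P-recursive (Stanley, European J. Combin. 1, 1980).

So for $d\le2$ the generating function is algebraic and $\{[1]u^n\}$ is P-recursive, which completes the proof of Theorem 2. $\blacksquare$
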